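\title{Compact manifolds with parallel Weyl tensor:\\ rank two and dimension four}

\begin{abstract}
An ECS manifold is a pseudo-Riemannian manifold of dimension $n\ge4$ whose Weyl tensor is parallel and which is neither conformally flat nor locally symmetric. Its rank, equal to $1$ or $2$, is the dimension of a null parallel distribution defined by the Weyl tensor. We construct compact ECS manifolds of rank two in every dimension $n\ge5$, as torus bundles over the circle, and we prove that no four-dimensional ECS manifold is compact. The second result comes from an integral identity on compact four-manifolds that carry a parallel null self-dual two-form.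
\end{abstract}

\section{Introduction}

All manifolds in this paper are connected and smooth ($C^\infty$), and \emph{compact} means compact without boundary.

The curvature tensor $R$ of a pseudo-Riemannian manifold $(M,g)$ of dimension $n\ge4$ is the sum of a term determined by the Ricci tensor and the totally trace-free Weyl tensor $W$; formula \eqref{eq:weyl} below recalls the definition. The condition $\nabla W=0$ holds for an obvious reason in two classes: conformally flat manifolds, where $W=0$, and locally symmetric ones, where $\nabla R=0$. An \emph{ECS manifold} is a manifold with $\nabla W=0$ that belongs to neither class. Such manifolds exist for every $n\ge4$, and their metrics are always indefinite.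

Write $v^\flat=g(v,\cdot)$. The \emph{Olszak distribution} $\mathcal D$ consists, at each point, of the vectors $v$ with
\begin{equation}\label{eq:olszak}
v^\flat\wedge W(X,Y,\cdot,\cdot)=0\qquad\text{for all tangent vectors }X,Y .
\end{equation}
For $v\ne0$ this says that every two-form $W(X,Y,\cdot,\cdot)$ is divisible by $v^\flat$, so $\mathcal D$ measures how degenerate $W$ is. A nonzero two-form has at most two linearly independent divisors, so $\dim\mathcal D\le2$ where $W\neq0$. In the extreme case, when $\mathcal D$ is spanned by $v_1,v_2$, all the forms $W(X,Y,\cdot,\cdot)$ are multiples of $\omega=v_1^\flat\wedge v_2^\flat$, and the pair symmetry of $W$ makes $W$ a multiple of $\omega\otimes\omega$.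

We take the following facts as known; they form the setting of the problem in \cite{Derdzinski}. On an ECS manifold $\mathcal D$ is a null parallel distribution of dimension $d\in\{1,2\}$, and $d$ is called the \emph{rank}. Lorentzian ECS manifolds have rank one, because a Lorentzian space contains no null plane. Compact ECS manifolds of rank one exist in every dimension $n\ge5$. The problem posed in \cite{Derdzinski} has two parts:
\begin{itemize}
\item[(a)] Is there a compact ECS manifold of rank $2$?
\item[(b)] Is there a compact ECS manifold of dimension $4$?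
\end{itemize}
Locally, nothing singles out either case. One formula produces ECS metrics of both ranks in all dimensions $n\ge4$, the rank depending only on the rank of a constant matrix (Proposition~\ref{prop:model}). One might therefore guess that both answers are yes. The guess is right for (a) and wrong for (b).

\begin{theorem}\label{thm:existence}
For every $n\ge5$ there is a compact rank-two ECS manifold of dimension $n$, namely a torus bundle over the circle. For $n=5$ and $n=6$ every metric signature with at least two pluses and two minuses occurs.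
\end{theorem}

A rank-two metric must have such a signature, since $\mathcal D$ is then a field of null planes. We do not classify the signatures for $n\ge7$.

In dimension four, the complexified bundle of two-forms of an oriented manifold splits as $\Lambda^+\oplus\Lambda^-$ into self-dual and anti-self-dual forms, in every signature, and $W=W^++W^-$ accordingly (Section~\ref{sec:algebra}). Let $\mathrm{vol}$ denote the volume form of $g$.

\begin{theorem}\label{thm:integral}
Let $(M,g)$ be a compact oriented indefinite pseudo-Riemannian four-manifold whose complexified bundle $\Lambda^+$ has a nonzero parallel null section $\omega$. Then $g$ has zero scalar curvature, $W^+=\lambda\,\omega\otimes\omega$ for a function $\lambda$, and $\int_M\lambda\,\mathrm{vol}=0$.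
\end{theorem}

\begin{corollary}\label{cor:four}
There is no compact four-dimensional pseudo-Riemannian manifold with $\nabla W=0$, $W\ne0$ and $\mathcal D\ne0$, whether or not it is locally symmetric. In particular, no four-dimensional ECS manifold is compact.
\end{corollary}

Thus compact rank-two ECS manifolds exist in dimension $n$ if and only if $n\ge5$. Together with the known rank-one examples, this shows that each rank $d\in\{1,2\}$ is realized by compact ECS manifolds exactly in the dimensions $n\ge5$.

The two halves of the paper are nearly independent. Sections~\ref{sec:metrics} and~\ref{sec:quotients} reduce Theorem~\ref{thm:existence} to an arithmetic question: a linear map built from a second-order ordinary differential equation has to preserve a lattice. Sections~\ref{sec:power} and~\ref{sec:periodic} solve it, beginning with $n=5$, which already answers (a). This half is self-contained. Section~\ref{sec:four} treats dimension four; it uses the Singer--Thorpe decomposition of the curvature tensor and, for the last sentence of Corollary~\ref{cor:four}, the fact that $\mathcal D\neq0$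 on an ECS manifold.

\section{A family of metrics with parallel Weyl tensor}\label{sec:metrics}

Our conventions are $R(X,Y)=\nabla_X\nabla_Y-\nabla_Y\nabla_X-\nabla_{[X,Y]}$, $R(X,Y,Z,U)=g(R(X,Y)Z,U)$, $\mathrm{Ric}(Y,Z)=\operatorname{tr}\bigl(X\mapsto R(X,Y)Z\bigr)$ and $(a\wedge b)(X,Y)=a(X)b(Y)-a(Y)b(X)$. A tensor product $\alpha\otimes\beta$ of two-forms is the tensor $\alpha(X,Y)\beta(Z,U)$. For symmetric two-tensors $h,k$ put
\[
(h\odot k)(X,Y,Z,U)=h(X,U)k(Y,Z)+h(Y,Z)k(X,U)-h(X,Z)k(Y,U)-h(Y,U)k(X,Z).
\]
The Weyl tensor is
\begin{equation}\label{eq:weyl}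
W=R-g\odot S,\qquad S=\frac1{n-2}\Bigl(\mathrm{Ric}-\frac{\mathrm{scal}}{2(n-1)}\,g\Bigr),
\end{equation}
and for $n\ge4$ the metric is conformally flat exactly when $W=0$. Expanding both sides for one-forms $a,b$ gives $a^2\odot b^2=-(a\wedge b)\otimes(a\wedge b)$, and polarizing in $b$,
\begin{equation}\label{eq:kn}
a^2\odot bc=-\tfrac12\bigl[(a\wedge b)\otimes(a\wedge c)+(a\wedge c)\otimes(a\wedge b)\bigr],\qquad bc=\tfrac12(b\otimes c+c\otimes b).
\end{equation}

Let $(V,\langle\,,\rangle)$ be a pseudo-Euclidean space of dimension $m=n-2\ge2$, let $I\subset\mathbb R$ be an open interval and $H$ a smooth function on $I\times V$. On $\hat M=I\times\mathbb R\times V\ni(t,s,v)$ consider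
\begin{equation}\label{eq:metric}
g=H\,dt^2+2\,dt\,ds+\langle dv,dv\rangle .
\end{equation}
Fix linear coordinates $v^i$ on $V$, let $g_{ij}$ be the matrix of $\langle\,,\rangle$, write $H_{ij}=\partial_i\partial_jH$ and $\Delta H=g^{ij}H_{ij}$, and put $\sigma^i=dt\wedge dv^i$. Repeated indices are summed. Elements of $V$ are regarded as constant vector fields on $\hat M$.

\begin{lemma}\label{lem:curvature}
For the metric \eqref{eq:metric} the forms $dt$ and $\sigma^i$ are parallel, the scalar curvature vanishes, and
\[
R=\tfrac12H_{ij}\,\sigma^i\otimes\sigma^j,\qquad \mathrm{Ric}=-\tfrac12\Delta H\,dt^2,\qquad W=\tfrac12\bigl(H_{ij}-\tfrac1m\Delta H\,g_{ij}\bigr)\sigma^i\otimes\sigma^j .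
\]
\end{lemma}

\begin{proof}
The only nonconstant coefficient of $g$ is $g(\partial_t,\partial_t)=H$, which does not depend on $s$. The Christoffel formula therefore gives, for $x,y\in V$,
\[
\nabla\partial_s=0,\qquad\nabla_xy=0,\qquad\nabla_{\partial_t}x=\nabla_x\partial_t=\tfrac12(d_xH)\,\partial_s,\qquad\nabla_{\partial_t}\partial_t=\tfrac12(\partial_tH)\,\partial_s-\tfrac12\operatorname{grad}_VH .
\]
Hence $dt=\partial_s^\flat$ is parallel. Each $dv^i$ equals $x^\flat$ for some $x\in V$, and $\nabla x^\flat=\frac12(d_xH)\,dt\otimes dt$; so $\nabla(dt\wedge x^\flat)=0$.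

Since $\partial_s$ is parallel, all components of $R$ involving $\partial_s$ vanish. Also $R(x,y)z=0$ for $z\in V$, and $R(x,y)\partial_t=\frac12(d_xd_yH-d_yd_xH)\partial_s=0$, so $R(x,y)=0$. By the symmetries of $R$ only the components $R(x,\partial_t,\partial_t,y)$ remain. In
\[
R(x,\partial_t)\partial_t=\nabla_x\bigl(\tfrac12(\partial_tH)\partial_s-\tfrac12\operatorname{grad}_VH\bigr)-\nabla_{\partial_t}\bigl(\tfrac12(d_xH)\partial_s\bigr)
\]
the $\partial_s$-terms cancel, which leaves $R(x,\partial_t,\partial_t,y)=-\frac12H_{ij}x^iy^j$. As $\sigma^i(x,\partial_t)\sigma^j(\partial_t,y)=-x^iy^j$, this is the formula for $R$. The form $dt$ is null and orthogonal to each $dv^i$, so contracting $\sigma^i\otimes\sigma^j$ in the first and last arguments gives $-g^{ij}dt^2$. This yields $\mathrm{Ric}$, and $\mathrm{scal}=0$. Finally, write $g=dt\,(H\,dt+2\,ds)+g_{ij}\,dv^idv^j$. By \eqref{eq:kn} the first term contributes nothing to $dt^2\odot g$, so $dt^2\odot g=-g_{ij}\,\sigma^i\otimes\sigma^j$. With $S=-\frac1{2m}\Delta H\,dt^2$, formula \eqref{eq:weyl} gives $W$.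
\end{proof}

The $\sigma^i$ form a parallel frame for the part of the geometry that carries curvature. So $W$ is parallel when the trace-free part of the $V$-Hessian of $H$ is constant, while the trace is free to vary with $t$ and destroy local symmetry.

\begin{proposition}\label{prop:model}
Let $A\ne0$ be a self-adjoint trace-free endomorphism of $V$, let $f:I\to\mathbb R$ be smooth and nonconstant, and let $H(t,v)=f(t)\langle v,v\rangle+\langle Av,v\rangle$. Then \eqref{eq:metric} is an ECS metric. Its rank is $2$ if $A$ has rank one, and $1$ otherwise.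
\end{proposition}

\begin{proof}
Here $\frac12H_{ij}=fg_{ij}+A_{ij}$ with $A_{ij}=\langle A\partial_i,\partial_j\rangle$, and $\frac12\Delta H=mf$. By Lemma~\ref{lem:curvature}, $W=A_{ij}\,\sigma^i\otimes\sigma^j$ is parallel and nonzero, while $\nabla\mathrm{Ric}=-mf'\,dt\otimes dt\otimes dt\not\equiv0$. The forms $W(X,Y,\cdot,\cdot)$ are the forms $dt\wedge(Ax)^\flat$, $x\in V$. So $\mathcal D$ is the intersection of the planes $\operatorname{span}(\partial_s,y)$ over all nonzero $y$ in the image of $A$. This is a plane if the image is a line, and $\mathbb R\partial_s$ otherwise.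
\end{proof}

A self-adjoint $A$ of rank one has the form $\pm\langle e,\cdot\rangle e$, and its trace $\pm\langle e,e\rangle$ vanishes exactly when $e$ is null. From now on $e\in V$ is a nonzero null vector and
\begin{equation}\label{eq:H}
Av=\langle e,v\rangle e,\qquad H(t,v)=f(t)\langle v,v\rangle+\langle e,v\rangle^2 ,
\end{equation}
with $f$ nonconstant. Then $(\hat M,g)$ is a rank-two ECS manifold with $W=\omega\otimes\omega$, $\omega=dt\wedge e^\flat$, and $\mathcal D=\operatorname{span}(\partial_s,e)$.

\section{Compact quotients}\label{sec:quotients}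

We look for a discrete group of isometries of $(\hat M,g)$ with compact quotient. The plan is to roll up each level set of $t$ into a torus by isometries that preserve $t$, and then to close up the $t$-direction by one more isometry $\gamma$.

\subsection*{Isometries preserving $t$}
Try to translate $V$ by a $t$-dependent vector $u(t)$. This creates a cross term $2\langle\dot u,dv\rangle\,dt$, which a shift of $s$ can absorb, and $dt^2$-terms, which cancel only if $u$ solves a differential equation. Let $E$ be the $2m$-dimensional space of solutions $u:I\to V$ of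
\begin{equation}\label{eq:ode}
\ddot u=(f+A)u ,
\end{equation}
and for $r\in\mathbb R$, $u\in E$ put
\[
\Phi_{(r,u)}(t,s,v)=\bigl(t,\ s+r-\langle\dot u,v\rangle-\tfrac12\langle\dot u,u\rangle,\ v+u\bigr),
\]
with $u,\dot u$ evaluated at $t$. The three terms of $g$ pull back as follows:
\begin{align*}
\langle dv,dv\rangle&\ \mapsto\ \langle dv,dv\rangle+2\langle\dot u,dv\rangle\,dt+\langle\dot u,\dot u\rangle\,dt^2,\\
2\,dt\,ds&\ \mapsto\ 2\,dt\,ds-2\langle\dot u,dv\rangle\,dt-\bigl(2\langle\ddot u,v\rangle+\langle\ddot u,u\rangle+\langle\dot u,\dot u\rangle\bigr)dt^2,\\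
H\,dt^2&\ \mapsto\ \bigl(H+2\langle(f+A)u,v\rangle+\langle(f+A)u,u\rangle\bigr)dt^2 .
\end{align*}
By \eqref{eq:ode} the extra terms add up to zero, so $\Phi_{(r,u)}$ is an isometry.

These maps do not commute in general. Let $\Omega(u,u')=\langle\dot u,u'\rangle-\langle u,\dot u'\rangle$; it is constant in $t$ because $f+A$ is self-adjoint. The $s$-coordinate of $\Phi_{(r,u)}\Phi_{(r',u')}(t,s,v)$ is
\[
s+r+r'-\langle\dot u+\dot u',v\rangle-\tfrac12\langle\dot u,u\rangle-\tfrac12\langle\dot u',u'\rangle-\langle\dot u,u'\rangle ,
\]
and comparing with $-\frac12\langle\dot u+\dot u',u+u'\rangle$ we find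
\begin{equation}\label{eq:heisenberg}
\Phi_{(r,u)}\Phi_{(r',u')}=\Phi_{(r+r'-\frac12\Omega(u,u'),\,u+u')} .
\end{equation}

\subsection*{An isometry moving $t$}
Assume one of the following two cases:
\begin{itemize}
\item \emph{dilational}: $I=(0,\infty)$ and $\theta(t)=qt$ with $q>1$;
\item \emph{translational}: $I=\mathbb R$, $\theta(t)=t+1$ and $q=1$.
\end{itemize}
In both cases $\theta'=q$ and the quotient of $I$ by the group generated by $\theta$ is a circle. Assume further that
\begin{equation}\label{eq:fC}
q^2f(\theta(t))=f(t),\qquad C\in O(V),\qquad Ce=qe .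
\end{equation}
Then $\gamma(t,s,v)=(\theta(t),q^{-1}s,Cv)$ is an isometry: it preserves $dt\,ds$ and $\langle dv,dv\rangle$, and
\[
q^2H(\theta(t),Cv)=q^2f(\theta(t))\langle v,v\rangle+q^2\langle C^{-1}e,v\rangle^2=H(t,v).
\]
Define $(Tu)(t)=Cu(\theta^{-1}(t))$. The second derivative of $Tu$ is $q^{-2}\bigl(f\circ\theta^{-1}+CAC^{-1}\bigr)Tu$. By \eqref{eq:fC}, $q^{-2}f\circ\theta^{-1}=f$ and $CAC^{-1}=\langle Ce,\cdot\rangle Ce=q^2A$, so $T$ maps $E$ to $E$. With $t'=\theta^{-1}(t)$,
\[
\gamma\Phi_{(r,u)}\gamma^{-1}(t,s,v)=\bigl(t,\ s+q^{-1}r-q^{-1}\langle C\dot u(t'),v\rangle-\tfrac12q^{-1}\langle\dot u(t'),u(t')\rangle,\ v+Cu(t')\bigr).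
\]
Since the derivative of $Tu$ at $t$ is $q^{-1}C\dot u(t')$, this says
\begin{equation}\label{eq:conjugation}
\gamma\,\Phi_{(r,u)}\,\gamma^{-1}=\Phi_{\tau(r,u)},\qquad\tau(r,u)=(q^{-1}r,Tu).
\end{equation}

\subsection*{The criterion}
The group $\mathbb R\times E$ has dimension $2m+1$, while a level set of $t$ has dimension $m+1$. We cut the group down to a subgroup $\mathbb R\times L$ of the right dimension.

\begin{proposition}\label{prop:criterion}
Assume \eqref{eq:H} and \eqref{eq:fC}. Let $L\subset E$ be an $m$-dimensional subspace such that
\begin{itemize}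
\item[(i)] $\Omega=0$ on $L$;
\item[(ii)] $u\mapsto u(t)$ is an isomorphism $L\to V$ for every $t\in I$;
\item[(iii)] $TL=L$;
\item[(iv)] $\tau$ maps some lattice $\Lambda$ of the vector space $N=\mathbb R\times L$ onto itself.
\end{itemize}
Then a group of isometries acts freely and properly discontinuously on $\hat M$, and the quotient is a compact rank-two ECS manifold of dimension $n$ that is a torus bundle over the circle.
\end{proposition}

\begin{proof}
By (i) and \eqref{eq:heisenberg}, $x\mapsto\Phi_x$ is an action of the additive group $N$. By (ii), the map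
\[
I\times N\to\hat M,\qquad(t,(r,u))\mapsto\Phi_{(r,u)}(t,0,0)=\bigl(t,\ r-\tfrac12\langle\dot u(t),u(t)\rangle,\ u(t)\bigr)
\]
is a diffeomorphism: $t$ and $u(t)$ determine $u$ smoothly, and then the second coordinate determines $r$. In these coordinates $N$ acts by translations of the second factor. By (iii), $\tau$ preserves $N$; by \eqref{eq:conjugation} and $\gamma(t,0,0)=(\theta(t),0,0)$, the map $\gamma$ becomes $(t,x)\mapsto(\theta(t),\tau x)$. By (iv), the group $\Gamma$ generated by $\Lambda$ and $\gamma$ consists of the maps $(t,x)\mapsto(\theta^k(t),\tau^kx+\ell)$ with $k\in\mathbb Z$, $\ell\in\Lambda$. A fixed point forces $k=0$ and then $\ell=0$. A compact set meets its image for only finitely many $k$, and for each $k$ for only finitely many $\ell$. The quotient is the mapping torus of the diffeomorphism that $\tau$ induces on the torus $N/\Lambda$, hence compact and connected. The projection from $\hat M$ is a surjective local isometry, so the quotient is again ECS of rank two.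
\end{proof}

Conditions (i)--(iii) are linear algebra; (iv) is arithmetic. It holds exactly when $\tau|_N$ is conjugate to a matrix in $GL(n-1,\mathbb Z)$, and in particular it requires $\det\tau|_N=\pm1$. The following sufficient condition covers all our examples. Here $J_k(\rho)$ is the Jordan block of size $k$ with eigenvalue $\rho$.

\begin{lemma}\label{lem:lattice}
Let $p>1$ and $p+p^{-1}\in\mathbb Z$. Let $\tau$ be an automorphism of a finite-dimensional real vector space whose eigenvalues are integer powers of $p$. If for all $j,k$ the blocks $J_k(p^j)$ and $J_k(p^{-j})$ occur equally often in the Jordan form of $\tau$, then $\tau$ maps some lattice onto itself.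
\end{lemma}

\begin{proof}
The numbers $a_j=p^j+p^{-j}$ are integers, since $a_0=2$, $a_1\in\mathbb Z$ and $a_{j+1}=a_1a_j-a_{j-1}$. For $j\ge1$ the companion matrix of $(x^2-a_jx+1)^k$ has integer entries and determinant $1$. Its minimal polynomial equals its characteristic polynomial, so it has one Jordan block for each eigenvalue, and its Jordan form is $J_k(p^j)\oplus J_k(p^{-j})$. The blocks $J_k(1)$ are themselves integral with determinant $1$. A direct sum $P$ of such matrices has the same Jordan form as $\tau$; all eigenvalues being real, there is a real basis in which $\tau$ has the matrix $P$. The integer combinations of this basis form the lattice.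
\end{proof}

In what follows $p=\frac12(3+\sqrt5)$, so that $p+p^{-1}=3$.

\section{Power solutions: odd dimensions and dimension six}\label{sec:power}

In this section we are in the dilational case. Let $e^*$ be a null vector with $\langle e,e^*\rangle=1$, let $V'$ be the orthogonal complement of $\operatorname{span}(e,e^*)$, of dimension $n-4$, and let $Ce=qe$, $Ce^*=q^{-1}e^*$, with $C$ acting on $V'$ by an orthogonal map still to be chosen. The simplest functions satisfying \eqref{eq:fC} are
\[
f=\kappa(\kappa-1)\,t^{-2},\qquad\kappa\ne0,1,
\]
for which $\ddot y=fy$ has the solutions $t^\kappa$ and $t^{1-\kappa}$. When $\tau$ is diagonalizable with eigenvalues $q^x$, we call the numbers $x$, listed with multiplicity, its \emph{exponents}. The factor $\mathbb R$ of $N$ always contributes the exponent $-1$. The determinant condition says that the exponents add up to zero, and Lemma~\ref{lem:lattice} applies when they are rational and the list is symmetric under $x\mapsto-x$: if $b$ is a common denominator, take $q=p^b$.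

\subsection*{Building blocks}
If $x\in\mathbb Re\oplus V'$ then $Ax=0$, so $t^\nu x\in E$ for $\nu\in\{\kappa,1-\kappa\}$, and
\begin{equation}\label{eq:exponent}
Cx=q^ax\quad\text{implies}\quad T(t^\nu x)=(t/q)^\nu\,Cx=q^{a-\nu}\,t^\nu x .
\end{equation}
The direction $e^*$ is where $A$ enters. The curve $t^\kappa e^*+y(t)e$ solves \eqref{eq:ode} exactly when $\ddot y=fy+t^\kappa$. For $y=c\,t^{\kappa+2}$ this reads $c\,[(\kappa+2)(\kappa+1)-\kappa(\kappa-1)]=1$, that is, $c\,(4\kappa+2)=1$. So for $\kappa\ne-\frac12$ we have the solution
\begin{equation}\label{eq:ustar}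
u^*=t^\kappa e^*+\frac{t^{\kappa+2}}{4\kappa+2}\,e,\qquad Tu^*=q^{-1-\kappa}u^*,
\end{equation}
where both terms are multiplied by the same factor, $q^{-\kappa}q^{-1}=q^{-\kappa-2}q$. Since $f$ is unchanged by $\kappa\mapsto1-\kappa$, calling the power in front of $e^*$ by the name $\kappa$ loses nothing. Finally,
\begin{equation}\label{eq:omegapower}
\Omega(t^\nu x,t^{\nu'}x')=(\nu-\nu')\,t^{\nu+\nu'-1}\langle x,x'\rangle,\qquad\Omega(u^*,t^\nu e)=(\kappa-\nu)\,t^{\kappa+\nu-1},
\end{equation}
the second because $\langle e,e\rangle=0$. Condition (i) thus asks that vectors which are not orthogonal carry the same power of $t$. In particular $u^*$ must be accompanied by $t^\kappa e$, with exponent $1-\kappa$.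

\subsection*{Dimension five}
Let $V'=\mathbb Rw$ with $\langle w,w\rangle=\varepsilon=\pm1$ and $Cw=w$. Take $L$ spanned by $t^\kappa e$, $t^\nu w$ and $u^*$. The exponents are $-1$, $1-\kappa$, $-\nu$, $-1-\kappa$, with sum $-1-2\kappa-\nu$. If $\nu=\kappa$, the sum vanishes for $\kappa=-\frac13$, and the list $-1,\frac43,\frac13,-\frac23$ is not symmetric. If $\nu=1-\kappa$, the sum vanishes for $\kappa=-2$, and the list $-1,3,-3,1$ is symmetric.

So let $f=6/t^2$ and $q=p$. In coordinates $v=xe+yw+ze^*$ the metric is
\[
g=\bigl(6t^{-2}(2xz+\varepsilon y^2)+z^2\bigr)dt^2+2\,dt\,ds+2\,dx\,dz+\varepsilon\,dy^2,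
\]
and $L$ is spanned by
\[
u_1=t^{-2}e,\qquad u_2=t^3w,\qquad u_3=t^{-2}e^*-\tfrac16e .
\]
Condition (i) holds by \eqref{eq:omegapower} for the pair $u_1,u_3$ and by orthogonality for the pairs containing $u_2$. In the basis $e,w,e^*$ the values $u_i(t)$ form a triangular matrix with determinant $t^{-2}t^3t^{-2}=t^{-1}\ne0$, which is (ii). We have $Tu_1=q^3u_1$, $Tu_2=q^{-3}u_2$, $Tu_3=qu_3$, which is (iii). The eigenvalues of $\tau$ are $q^{\pm1},q^{\pm3}$, so $\tau$ is conjugate to the direct sum of the companion matrices of $x^2-3x+1$ and $x^2-18x+1$, which is (iv). Proposition~\ref{prop:criterion} gives a compact rank-two ECS manifold of dimension five. The planes with coordinates $(t,s)$ and $(x,z)$ each contribute one plus and one minus, so the two choices of $\varepsilon$ give the signatures $(3,2)$ and $(2,3)$. This answers question (a).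

\subsection*{The general pattern}
In higher dimensions $C|_{V'}$ provides new parameters.

\begin{lemma}\label{lem:power}
Let $\kappa\notin\{0,1,-\frac12\}$, let $V'=V_1\oplus V_2$ be an orthogonal decomposition into $C$-invariant subspaces, and let
\[
L=\operatorname{span}(t^\kappa e,u^*)\oplus t^\kappa V_1\oplus t^{1-\kappa}V_2 .
\]
Then $L$ satisfies {\rm(i)--(iii)}. If $C$ is diagonalizable on $V_1$ and $V_2$, with eigenvalues $q^{a_i}$ and $q^{b_j}$ respectively, then $\tau|_N$ is diagonalizable with exponents
\[
-1,\qquad1-\kappa,\qquad-1-\kappa,\qquad a_i-\kappa,\qquad b_j+\kappa-1 .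
\]
\end{lemma}

\begin{proof}
The three summands take values in mutually orthogonal subspaces, and $\Omega$ vanishes on each of them by \eqref{eq:omegapower}. Evaluation at $t$ is triangular with nonzero diagonal on the first summand and a nonzero scalar on the other two. The action of $T$ is given by \eqref{eq:exponent} and \eqref{eq:ustar}; on $t^\nu V_i$ it is $q^{-\nu}C$.
\end{proof}

\subsection*{Odd dimensions}
Take $V_1=0$ and write $\kappa=1+\delta$. The exponents are $-1$, $-\delta$, $-2-\delta$ and the numbers $\delta+b_j$. A nondegenerate line in $V'$ on which $C=1$ gives the exponent $\delta$, the partner of $-\delta$. A hyperbolic plane, on which $C=\operatorname{diag}(q^b,q^{-b})$ in a basis of null vectors, gives two exponents $\delta\pm b$: their sum is $2\delta$, and they are otherwise arbitrary. Use one such plane to supply the partner $1$ of $-1$. It brings along $2\delta-1$, which needs the partner $1-2\delta$ from a second plane, which brings along $4\delta-1$, and so on. After $l$ planes the exponent without a partner is $2l\delta-1$. The chain closes if this is the partner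 $2+\delta$ of the remaining exponent $-2-\delta$, that is, if $(2l-1)\delta=3$.

Formally, let $n=5+2l$ with $l\ge1$, and $\delta=3/(2l-1)$; then $\kappa=1+\delta>1$ is admissible. Let $V'=V_2$ be the orthogonal sum of a nondegenerate line with $C=1$ and $l$ hyperbolic planes with parameters $b_j=1-(2j-1)\delta$, $j=1,\dots,l$; its dimension is $2l+1=n-4$. Put $z_j=2j\delta-1$. Then $\delta+b_j=-z_{j-1}$, $\delta-b_j=z_j$, $z_0=-1$ and $z_l=(3+\delta)-1=2+\delta$. The exponents of Lemma~\ref{lem:power} are
\[
z_0,\quad-\delta,\quad-z_l,\quad\delta,\quad-z_0,\dots,-z_{l-1},\quad z_1,\dots,z_l ,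
\]
that is, $\pm\delta$ and $\pm z_0,\dots,\pm z_l$. All lie in $\frac1{2l-1}\mathbb Z$, so with $q=p^{2l-1}$ Lemma~\ref{lem:lattice} gives (iv). (The value $l=0$, $\delta=-3$, with $q=p$, is the five-dimensional example.)

\subsection*{Dimension six}
For even $n$ the number $n-1$ of exponents is odd, so a symmetric list must contain $0$. The choice $\kappa=-1$, $f=2/t^2$, makes $-1-\kappa=0$. Let $V_1=\mathbb Rv_1$, $V_2=\mathbb Rv_2$ with $\langle v_i,v_i\rangle=\pm1$, both signs arbitrary, and $C=1$ on $V'$. Then $L$ is spanned by $t^{-1}e$, $t^{-1}e^*-\frac12te$, $t^{-1}v_1$, $t^2v_2$, and the exponents are $-1,2,0,1,-2$. With $q=p$, Lemma~\ref{lem:lattice} gives (iv). The signs of $\langle v_i,v_i\rangle$ produce the signatures $(4,2)$, $(3,3)$ and $(2,4)$.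

\begin{remark}\label{rem:four}
In dimension four this construction breaks down in an instructive way. Now $V'=0$, the exponents are $-1,1-\kappa,-1-\kappa$, and their sum vanishes only for $\kappa=-\frac12$, the one value at which \eqref{eq:ustar} is undefined. There the solutions with $e^*$-component $t^{-1/2}$ are
\[
u=t^{-1/2}e^*+\bigl(\tfrac12t^{3/2}\log t+at^{3/2}+bt^{-1/2}\bigr)e,
\]
and $Tu-q^{-1/2}u$ equals $-\frac12q^{-1/2}(\log q)\,t^{3/2}e$ plus a multiple of $t^{-1/2}e$. So $\operatorname{span}(t^{-1/2}e,u)$ is not $T$-invariant. Corollary~\ref{cor:four} shows that no other construction can succeed.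
\end{remark}

\section{Periodic coefficients: even dimensions $n\ge8$}\label{sec:periodic}

For $n=2l+2$ with $l\ge3$ we use the translational case. Now $q=1$, $f$ has period $1$, $Ce=e$, and $\tau$ has the eigenvalue $1$ on the factor $\mathbb R$. The powers $t^\kappa,t^{1-\kappa}$ are replaced by two positive solutions $y_\pm$ of $\ddot y=fy$ that the shift $t\mapsto t-1$ multiplies by $p^{\mp1}$. Using each of them on one half of $V$, with $C$ unipotent, makes the spectrum of $\tau$ symmetric from the start.

\subsection*{The scalar equation}
It is easiest to choose $y_+$ and let it define $f$. Let $\chi=\log p>0$ and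
\[
y_+(t)=\exp(\chi t+\sin2\pi t),\qquad f=\ddot y_+/y_+=(\chi+2\pi\cos2\pi t)^2-4\pi^2\sin2\pi t .
\]
Then $f$ has period $1$, and it is nonconstant since $f(0)=(\chi+2\pi)^2\ne(\chi-2\pi)^2=f(\frac12)$. For any function $h$, the product $y=y_+h$ satisfies
\begin{equation}\label{eq:reduction}
\ddot y=fy+\frac1{y_+}\,\frac{d}{dt}\bigl(y_+^2\dot h\bigr).
\end{equation}
Put
\[
y_-=y_+\int_t^\infty y_+^{-2},\qquad w=y_+z,\quad\text{where}\quad\dot z=y_+^{-2}\int_{-\infty}^ty_+^2 ;
\]
both integrals converge because $y_+/e^{\chi t}$ is bounded above and below by positive constants. By \eqref{eq:reduction}, $\ddot y_-=fy_-$ and $\ddot w=fw+y_+$. From $y_+(t-1)=p^{-1}y_+(t)$, a shift of the integration variable gives $y_-(t-1)=p^{-1}p^2y_-(t)=p\,y_-(t)$ and $\dot z(t-1)=p^2p^{-2}\dot z(t)=\dot z(t)$. Hence $z(t-1)=z(t)-s_0$ with $s_0=\int_0^1\dot z>0$, and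
\begin{equation}\label{eq:wshift}
w(t-1)=p^{-1}\bigl(w(t)-s_0\,y_+(t)\bigr).
\end{equation}

\subsection*{The subspace $L$}
Let $V=U\oplus U'$ be an orthogonal sum of nondegenerate subspaces of dimension $l$, with $e\in U$, and let $C\in O(V)$ fix $e$ and preserve $U$ and $U'$. For $x\in U$ put $u_x=y_+x+\langle x,e\rangle we$, and let
\[
L=L_+\oplus L_-,\qquad L_+=\{u_x:x\in U\},\qquad L_-=\{y_-x:x\in U'\}.
\]
These curves solve \eqref{eq:ode}: on $U'$ we have $A=0$, while $\ddot u_x=fu_x+\langle x,e\rangle y_+e$ and $Au_x=y_+\langle x,e\rangle e$.

(i) Since $U\perp U'$, it suffices to treat each summand, and there $\Omega=0$ means that $\langle\dot u,\tilde u\rangle$ is symmetric in $u,\tilde u$. On $L_-$ it equals $\dot y_-y_-\langle x,\tilde x\rangle$, and on $L_+$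
\[
\langle\dot u_x,u_{\tilde x}\rangle=\dot y_+y_+\langle x,\tilde x\rangle+(\dot y_+w+\dot wy_+)\langle x,e\rangle\langle\tilde x,e\rangle .
\]

(ii) On $U'$ evaluation is multiplication by $y_-(t)>0$. On $U$ it is $y_+(t)+w(t)A$, which is invertible because $y_+(t)>0$ and $A^2=0$.

(iii) On $L_-\cong U'$ the map $T$ acts as $pC|_{U'}$. On $L_+$, by \eqref{eq:wshift} and $Ce=e$,
\[
Tu_x=p^{-1}\bigl(y_+(Cx-s_0\langle x,e\rangle e)+\langle x,e\rangle we\bigr)=p^{-1}u_{Bx},\qquad Bx=Cx-s_0\langle x,e\rangle e ,
\]
where the last step uses $\langle Bx,e\rangle=\langle Cx,Ce\rangle=\langle x,e\rangle$. The map $B$ is invertible for the choice of $C$ made below, so $TL=L$.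

\subsection*{Matching the Jordan blocks}
The obvious choice $C=1$ fails. Then $B=1-s_0A$ has one Jordan block of size two, so $\tau$ has a block $J_2(p^{-1})$ but no block $J_2(p)$. An integer matrix $P$ cannot behave this way: the automorphism $\sqrt5\mapsto-\sqrt5$ of $\mathbb Q(\sqrt5)$, applied entrywise, shows that $(P-p)^k$ and $(P-p^{-1})^k$ have equal ranks. Nor can $C|_{U'}$ supply a single block of size two. If $C=1+K$ is orthogonal with $K^2=0$, then $C^{-1}=1-K$ is the adjoint of $C$, so $K$ is skew-adjoint and has even rank. The remedy is to use blocks of size three, which orthogonal maps do have, on both sides; on $U$ such a block absorbs the term $s_0A$.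

Let
\[
U=\operatorname{span}(e,a,e^*)\oplus U_0,\qquad U'=\operatorname{span}(e',a',e'^*)\oplus U_0'
\]
be orthogonal sums, where $e,e^*$ and $e',e'^*$ are pairs of null vectors with $\langle e,e^*\rangle=\langle e',e'^*\rangle=1$, and $a\perp e,e^*$, $a'\perp e',e'^*$ have $\langle a,a\rangle=\eta=\pm1$, $\langle a',a'\rangle=\eta'=\pm1$. This is where $l\ge3$ is needed. Put $C=\exp Q$ with
\[
Qx=\langle x,e\rangle a-\langle x,a\rangle e+\langle x,e'\rangle a'-\langle x,a'\rangle e' .
\]
The form $\langle Qx,y\rangle$ is skew in $x,y$, so $C\in O(V)$; moreover $Q$ preserves $U$ and $U'$, vanishes on $U_0\oplus U_0'$, and $Qe^*=a$, $Qa=-\eta e$, $Qe=0$. Thus $Ce=e$, $Ca=a-\eta e$, $Ce^*=e^*+a-\frac\eta2e$, and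
\[
(B-1)e^*=a-\bigl(\tfrac\eta2+s_0\bigr)e,\qquad(B-1)a=-\eta e,\qquad(B-1)e=0 .
\]
As $(B-1)^2e^*=-\eta e\ne0=(B-1)^3e^*$, the map $B$ is a single unipotent block of size three on $\operatorname{span}(e,a,e^*)$, and $B=1$ on $U_0$. The same formulas with primes and with $s_0$ replaced by $0$ describe $C$ on $U'$. Therefore $\tau$ has the Jordan form
\[
J_1(1)\oplus J_3(p^{-1})\oplus J_3(p)\oplus(l-3)\bigl(J_1(p^{-1})\oplus J_1(p)\bigr),
\]
and Lemma~\ref{lem:lattice} gives (iv).

\begin{proof}[Proof of Theorem~\ref{thm:existence}]
Conditions (i)--(iv) of Proposition~\ref{prop:criterion} were verified in Section~\ref{sec:power} for $n=5$, for odd $n\ge7$ and for $n=6$, with all the signatures claimed, and in this section for even $n\ge8$.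
\end{proof}

\section{Dimension four}\label{sec:four}

\subsection{Self-dual forms in arbitrary signature}\label{sec:algebra}

On real two-forms of a Lorentzian four-manifold the Hodge star has square $-1$, so there are no real self-dual forms. Complexifying removes this difference between the signatures. Let $(M,g)$ be an oriented pseudo-Riemannian four-manifold. All bundles are complexified, forms are complex-valued, and $\langle\,,\rangle$ is the complex-bilinear extension of $g$ to forms, so that $\langle\alpha,X^\flat\wedge Y^\flat\rangle=\alpha(X,Y)$. Let $\mathrm{vol}_{\mathbb C}=i\,\mathrm{vol}$ if $g$ is Lorentzian, of either sign, and $\mathrm{vol}_{\mathbb C}=\mathrm{vol}$ if $g$ is neutral or definite; then $\langle\mathrm{vol}_{\mathbb C},\mathrm{vol}_{\mathbb C}\rangle=1$. Define $*$ on $\Lambda^2=\Lambda^2T^*M\otimes\mathbb C$ by $\alpha\wedge*\beta=\langle\alpha,\beta\rangle\mathrm{vol}_{\mathbb C}$.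

Multiplying the negative vectors of a real orthonormal coframe by $i$, and changing one sign if necessary, we obtain $\epsilon_1,\dots,\epsilon_4$ with $\langle\epsilon_i,\epsilon_j\rangle=\delta_{ij}$ and $\epsilon_1\wedge\dots\wedge\epsilon_4=\mathrm{vol}_{\mathbb C}$. In such a coframe all formulas are the Euclidean ones. With $\epsilon_{ij}=\epsilon_i\wedge\epsilon_j$, we have $*^2=1$, and the eigenbundles $\Lambda^\pm$ of $*$ are spanned by
\[
\epsilon_{12}\pm\epsilon_{34},\qquad\epsilon_{13}\pm\epsilon_{42},\qquad\epsilon_{14}\pm\epsilon_{23}.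
\]
They are parallel, of rank three, mutually orthogonal and nondegenerate, and reversing the orientation interchanges them. The definition of $*$ gives
\begin{equation}\label{eq:wedge}
\alpha\wedge\beta=\pm\langle\alpha,\beta\rangle\mathrm{vol}_{\mathbb C}\quad(\alpha,\beta\in\Lambda^\pm),\qquad\alpha\wedge\beta=0\quad(\alpha\in\Lambda^+,\ \beta\in\Lambda^-).
\end{equation}

Identify a two-form $\alpha$ with the skew-adjoint endomorphism defined by $\alpha(X,Y)=g(\alpha X,Y)$. The commutator then gives a parallel bracket on $\Lambda^2$, with the following properties.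
\begin{itemize}
\item[(B1)] $\langle[\alpha,\beta],\gamma\rangle=\langle\alpha,[\beta,\gamma]\rangle$, because $\langle\alpha,\beta\rangle=-\frac12\operatorname{tr}\alpha\beta$.
\item[(B2)] $[\Lambda^+,\Lambda^-]=0$. Indeed, the special orthogonal group commutes with $*$, so $[\alpha,\cdot\,]$ preserves $\Lambda^+$ and $\Lambda^-$ for every $\alpha$, and $[\Lambda^+,\Lambda^-]\subset\Lambda^+\cap\Lambda^-$.
\item[(B3)] If $0\ne\alpha\in\Lambda^+$, $\beta\in\Lambda^+$ and $[\alpha,\beta]=0$, then $\beta\in\mathbb C\alpha$. Indeed, the three generators $\alpha_1,\alpha_2,\alpha_3$ of $\Lambda^+$ listed above satisfy the quaternion relations $\alpha_i^2=-1$, $\alpha_1\alpha_2=\alpha_3=-\alpha_2\alpha_1$. In this basis the bracket is twice the cross product of $\mathbb C^3$, whose components are the $2\times2$ minors of the pair.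
\item[(B4)] The two-form $R(X,Y,\cdot,\cdot)$ corresponds to the endomorphism $R(X,Y)$, and the curvature of the connection on $\Lambda^2$ is $R^\nabla(X,Y)\alpha=[R(X,Y),\alpha]$, as for any field of endomorphisms.
\end{itemize}

The tensors $R$ and $W$ are symmetric sections of $\Lambda^2\otimes\Lambda^2$. We let $\alpha\otimes\beta$ act on $\Lambda^2$ by $\gamma\mapsto\langle\alpha,\gamma\rangle\beta$; its trace is $\langle\alpha,\beta\rangle$, and $W$ sends $X^\flat\wedge Y^\flat$ to $W(X,Y,\cdot,\cdot)$. The Singer--Thorpe decomposition \cite{SingerThorpe}, \cite[1.126--1.128]{Besse} states that $W=W^++W^-$ with $W^\pm$ symmetric and trace-free in $\Lambda^\pm\otimes\Lambda^\pm$, and that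
\begin{equation}\label{eq:ST}
\text{the }\Lambda^\pm\otimes\Lambda^\pm\text{ component of }R\text{ is }\ W^\pm-\tfrac1{12}\,\mathrm{scal}\cdot\mathrm{Id}_{\Lambda^\pm}.
\end{equation}
The constant matches our sign conventions, in which the unit sphere has $R=-\mathrm{Id}$ and $\mathrm{scal}=12$; only its nonvanishing matters. The statement consists of linear identities between the components of an algebraic curvature tensor in an oriented orthonormal basis. These identities persist for complex coefficients, so in the coframe $\epsilon_i$ they hold in every signature.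

\subsection{A model on the four-torus}\label{sec:torus}

The mechanism behind Theorem~\ref{thm:integral} can be seen on one example. Let $h$ be a smooth function of period $1$, and on $T^4=\mathbb R^4/\mathbb Z^4$ with coordinates $(t,s,x,y)$ consider the neutral metric
\[
g=h(x)\,dt^2+2\,dt\,ds+2\,dx\,dy .
\]
It has the form \eqref{eq:metric} with $H=h(x)$. The only nonzero entry of the Hessian is $H_{xx}=h''$, and $g^{xx}=0$. By Lemma~\ref{lem:curvature}, $g$ is Ricci-flat, $\omega=dt\wedge dx$ is parallel, and $W=\lambda\,\omega\otimes\omega$ with $\lambda=\frac12h''(x)$. Since $\det g=1$, we may take $\mathrm{vol}=ds\wedge dy\wedge dt\wedge dx$. From $\omega=\partial_s^\flat\wedge\partial_y^\flat$ we get $\langle\alpha,\omega\rangle\,\mathrm{vol}=\alpha(\partial_s,\partial_y)\,\mathrm{vol}=\alpha\wedge\omega$ for all $\alpha$. So $\omega$ is self-dual and null, and $W^+=W$.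

The integral of $\lambda\,\mathrm{vol}$ vanishes because $h''$ is the derivative of a periodic function. To say this in a way that generalizes, put
\[
c=\tfrac12h'\,dt,\qquad\zeta=(ds+\tfrac12h\,dt)\wedge dy .
\]
Then $dc=-\lambda\,\omega$, $\omega\wedge\zeta=\mathrm{vol}$ and $d\zeta=-c\wedge dx\wedge dy$. Hence $c\wedge d\zeta=0$ and $d(c\wedge\zeta)=-\lambda\,\mathrm{vol}$. Three features were used: a global one-form $c$ whose differential contains $\lambda\omega$; a two-form $\zeta$ that pairs with $\omega$ to give the volume; and the divisibility of $d\zeta$ by $c$, which makes up for $\zeta$ not being closed. The proof below finds all three in general, with $c$ a connection form of $\Lambda^+$.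

The example also shows that Theorem~\ref{thm:integral} cannot be improved to $\lambda\equiv0$: for nonconstant $h$ we have a compact manifold with $W^+=\lambda\,\omega\otimes\omega$ and $\lambda\not\equiv0$. What the integral identity excludes is a constant $\lambda\ne0$, and in Corollary~\ref{cor:four} constancy comes from $\nabla W=0$. Compactness is needed as well: $h=x^2$ on $\mathbb R^4$ gives $\lambda=1$.

\subsection{Proof of Theorem~\ref{thm:integral}}

Being parallel and nonzero, $\omega$ vanishes nowhere.

\emph{Step 1: the curvature of $\Lambda^+$.} Let $R^+(X,Y)$ be the $\Lambda^+$-component of $R(X,Y)$. Since $\nabla\omega=0$, (B4) and (B2) give $[R^+(X,Y),\omega]=0$, and (B3) gives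
\[
R^+(X,Y)=\mu(X,Y)\,\omega
\]
for a smooth two-form $\mu=\mu^++\mu^-$, $\mu^\pm\in\Lambda^\pm$. The $\Lambda^+\otimes\Lambda^+$ component of $R$ is therefore $\mu^+\otimes\omega$. It is symmetric, which forces $\mu^+=\lambda\omega$ for a smooth function $\lambda$. Its trace is $\lambda\langle\omega,\omega\rangle=0$ because $\omega$ is null. As $W^+$ is trace-free, \eqref{eq:ST} gives $\mathrm{scal}=0$ and then $W^+=\lambda\,\omega\otimes\omega$.

\emph{Step 2: a global frame of $\Lambda^+$.} To exhibit $\mu$ as an exact form we need a global section of $\Lambda^+$ whose covariant derivative involves a single one-form. The bracket with $\omega$ supplies it. The bundle map $\Lambda^+\ni\alpha\mapsto[\alpha,\omega]$ has kernel $\mathbb C\omega$ by (B3). Its image has rank two and lies in $\omega^\perp\subset\Lambda^+$, since $\langle[\alpha,\omega],\omega\rangle=\langle\alpha,[\omega,\omega]\rangle=0$; so the image is $\omega^\perp$, which contains $\omega$ because $\omega$ is null. Choose a smooth subbundle complementary to $\mathbb C\omega$ in $\Lambda^+$, for instance the orthogonal complement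 for a Hermitian fiber metric. It is mapped isomorphically onto $\omega^\perp$, and the preimage of $\omega$ is a smooth global section $\varphi$ with
\[
[\varphi,\omega]=\omega .
\]
By (B1), $\langle\varphi,\omega\rangle=\langle\varphi,[\varphi,\omega]\rangle=\langle[\varphi,\varphi],\omega\rangle=0$. Also $\nu=\langle\varphi,\varphi\rangle$ vanishes nowhere. Otherwise the independent forms $\varphi,\omega$ would span a plane on which $\langle\,,\rangle$ vanishes, whereas a subspace $K$ of a nondegenerate three-dimensional space with $K\subset K^\perp$ has $\dim K\le3-\dim K$, so $\dim K\le1$. Thus $\varphi^\perp\subset\Lambda^+$ is a nondegenerate plane bundle containing the null section $\omega$, and there is a unique section $\zeta$ of $\Lambda^+$ with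
\[
\langle\zeta,\varphi\rangle=0,\qquad\langle\zeta,\omega\rangle=1,\qquad\langle\zeta,\zeta\rangle=0 .
\]
Locally $\zeta=\zeta_0-\frac12\langle\zeta_0,\zeta_0\rangle\omega$ for any smooth $\zeta_0$ satisfying the first two conditions, so $\zeta$ is smooth. The sections $\omega,\varphi,\zeta$ form a frame of $\Lambda^+$.

\emph{Step 3: structure equations.} Differentiating $[\varphi,\omega]=\omega$ gives $[\nabla_X\varphi,\omega]=0$, so by (B3)
\[
\nabla\varphi=c\otimes\omega
\]
for a global complex one-form $c$. Differentiating the three conditions on $\zeta$ gives $\langle\nabla_X\zeta,\omega\rangle=0$, $\langle\nabla_X\zeta,\zeta\rangle=0$ and $\langle\nabla_X\zeta,\varphi\rangle=-\langle\zeta,\nabla_X\varphi\rangle=-c(X)$. The forms in $\Lambda^+$ orthogonal to $\omega$ and $\zeta$ are the multiples of $\varphi$, so $\nabla\zeta=-\nu^{-1}c\otimes\varphi$. Since $\nabla$ is torsion-free, $d\zeta(X,Y,Z)$ is the cyclic sum of $(\nabla_X\zeta)(Y,Z)$, whence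
\[
d\zeta=-\nu^{-1}c\wedge\varphi .
\]
Next compute $R^\nabla(X,Y)\varphi$ in two ways. From $\nabla\varphi=c\otimes\omega$ and $\nabla\omega=0$ it equals $\bigl(X c(Y)-Yc(X)-c([X,Y])\bigr)\omega=dc(X,Y)\,\omega$. From (B4), (B2) and Step~1 it equals $\mu(X,Y)[\omega,\varphi]=-\mu(X,Y)\,\omega$. Therefore
\[
dc=-\mu=-\lambda\omega-\mu^- .
\]

\emph{Step 4: integration.} The form $\mu^-$ is unknown, but wedging with the self-dual form $\zeta$ removes it: by \eqref{eq:wedge}, $\mu^-\wedge\zeta=0$ and $\omega\wedge\zeta=\mathrm{vol}_{\mathbb C}$. Moreover $c\wedge d\zeta=-\nu^{-1}c\wedge c\wedge\varphi=0$. Hence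
\[
d(c\wedge\zeta)=dc\wedge\zeta-c\wedge d\zeta=-\lambda\,\mathrm{vol}_{\mathbb C}.
\]
Stokes' theorem, the only place where compactness is used, gives $\int_M\lambda\,\mathrm{vol}=0$. \qed

\subsection{Proof of Corollary~\ref{cor:four}}

Suppose $(M,g)$ is compact of dimension four with $\nabla W=0$, $W\ne0$ and $\mathcal D\ne0$. These properties lift to finite coverings, so after passing to the orientation covering we may assume that $M$ is oriented. We show that $W^+$ or $W^-$ is the square of a parallel null form, so that Theorem~\ref{thm:integral} applies with $\lambda=1$.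

\emph{Step 1: the images of $W^\pm$ are null.} Fix a point $x$ and $0\ne v\in\mathcal D_x$, and let $K^\pm=\{\alpha\in\Lambda^\pm_x:v^\flat\wedge\alpha=0\}$. By \eqref{eq:olszak}, extended complex-linearly, $v^\flat\wedge W\beta=0$ for all $\beta\in\Lambda^2_x$. Taking $\beta\in\Lambda_x^\pm$ shows that the image of $W^\pm_x$ lies in $K^\pm$. Every $\alpha\in K^\pm$ has the form $v^\flat\wedge\xi$, so $\alpha\wedge\alpha=0$, and $\langle\alpha,\alpha\rangle=0$ by \eqref{eq:wedge}. By polarization $\langle\,,\rangle$ vanishes on $K^\pm$, and $\dim K^\pm\le1$ as in Step~2 of the previous proof.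

\emph{Step 2: $g$ is indefinite.} If $g$ were definite, $*$ would be a real operator, $W^\pm_x$ would map real forms to real null forms, and $\langle\,,\rangle$ would be positive definite on real two-forms. Then $W_x=0$, and $W=0$ since $W$ is parallel. (For an ECS manifold indefiniteness also follows from $\mathcal D$ being null.)

\emph{Step 3: a parallel null form.} The tensors $W^\pm$ are parallel and not both zero. Reversing the orientation if necessary, $W^+\ne0$ at every point. At $x$ it is a nonzero symmetric tensor with image in a null line, so $W^+_x=\omega_x\otimes\omega_x$ with $\omega_x$ null, a complex square root of the coefficient having been absorbed into $\omega_x$. Parallel transport preserves $\Lambda^+$, $\langle\,,\rangle$ and $W^+$, so the same holds at every point, with the null form unique up to sign. Locally it can be chosen smooth: $\omega=W^+\eta/\sqrt{\langle W^+\eta,\eta\rangle}$ for a local section $\eta$ of $\Lambda^+$ with $\langle W^+\eta,\eta\rangle\ne0$ and a local branch of the root. The pairs $\pm\omega$ form a two-sheeted covering of $M$, and on a component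 of it, which is compact, $\omega$ is globally defined. Differentiating $W^+=\omega\otimes\omega$ gives
\[
\nabla_X\omega\otimes\omega+\omega\otimes\nabla_X\omega=0 .
\]
Apply this operator to a form $\eta$ with $\langle\omega,\eta\rangle=1$ to get $\nabla_X\omega=-\langle\nabla_X\omega,\eta\rangle\,\omega$; pairing with $\eta$ once more gives $\langle\nabla_X\omega,\eta\rangle=0$. So $\nabla\omega=0$.

\emph{Step 4.} Theorem~\ref{thm:integral} applies to the covering, with $\lambda=1$, and gives $\int\mathrm{vol}=0$, which is impossible for a volume form. This proves the first statement. An ECS manifold has $\nabla W=0$, $W\neq0$ and $\dim\mathcal D\in\{1,2\}$, so the second follows, for both ranks. \qed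

\begin{remark}
The hypothesis $\mathcal D\ne0$ cannot be dropped. The Riemannian product $S^2\times S^2$ of unit spheres is compact and locally symmetric, so $\nabla W=0$. With the area forms $a,b$ of the factors, $R=-a\otimes a-b\otimes b=-\frac12(\alpha\otimes\alpha+\beta\otimes\beta)$ for $\alpha=a+b\in\Lambda^+$, $\beta=a-b\in\Lambda^-$. The component $-\frac12\alpha\otimes\alpha$ is not a multiple of $\mathrm{Id}_{\Lambda^+}$, so $W^+\ne0$ by \eqref{eq:ST}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Besse}
Besse, \emph{Einstein Manifolds}.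

\bibitem{Derdzinski}
Andrzej Derdzinski, \emph{Compact Weyl-parallel manifolds}, arXiv:2310.00850 (2023).

\bibitem{SingerThorpe}
I.~M.~Singer and J.~A.~Thorpe, \emph{The curvature of 4-dimensional Einstein spaces}, 1969.

\end{thebibliography}
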